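\title{Failure of summability for Nesterov's accelerated gradient method under the critical rules}

\begin{abstract}
For Nesterov's accelerated gradient method applied to a convex $L$-smooth function on a Hilbert space, the Chambolle--Dossal rule with $\alpha>3$ makes the series $\sum_k t_{k+1}(f(x_k)-f_\star)$ and $\sum_k t_k\|x_k-x_{k-1}\|^2$ converge. We show that both series can diverge when $\alpha=3$ and under the Nesterov rule. One function on $\ell^2$ and one starting point serve for both rules, both series and all step sizes in $(0,1/L]$. We also show that under these two rules the series converge or diverge together, that their partial sums grow at most logarithmically and that this bound is sharp, and that they converge under a condition satisfied by convex quadratics. The counterexample is a direct sum of smoothed absolute values, each of which almost conserves the energy of the method over a long window of iterations.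
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal H$ be a real Hilbert space and let $f:\mathcal H\to\mathbb R$ be convex and $L$-smooth, that is, continuously differentiable with $L$-Lipschitz gradient. Assume that $\operatorname{argmin}f\ne\emptyset$ and put $f_\star=\inf_{\mathcal H} f$. Given a step size $s\in(0,1/L]$, points $x_0,x_1\in\mathcal H$ and a sequence $(t_k)_{k\ge1}$ with $t_1=1$, Nesterov's accelerated gradient method is the recursion
\begin{equation}\label{eq:method}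
y_k=x_k+\frac{t_k-1}{t_{k+1}}(x_k-x_{k-1}),\qquad x_{k+1}=y_k-s\nabla f(y_k),\qquad k\ge1 .
\end{equation}
Two standard choices of $(t_k)$ are the \emph{Nesterov rule} $t_{k+1}=\frac12\bigl(1+\sqrt{1+4t_k^2}\bigr)$ and the \emph{Chambolle--Dossal rule} $t_k=\frac{k+\alpha-2}{\alpha-1}$ with a parameter $\alpha\ge3$, for which $\frac{t_k-1}{t_{k+1}}=\frac{k-1}{k+\alpha-1}$. It is known that under both rules $f(x_k)-f_\star=O(1/k^2)$ and $(x_k)$ converges weakly to a minimizer of $f$. It is also known that under the Chambolle--Dossal rule with $\alpha>3$,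
\[
\text{(S1)}\quad\sum_{k\ge1}t_{k+1}\bigl(f(x_k)-f_\star\bigr)<+\infty,\qquad\qquad
\text{(S2)}\quad\sum_{k\ge1}t_k\|x_k-x_{k-1}\|^2<+\infty,
\]
and consequently $f(x_k)-f_\star=o(1/k^2)$. We call the Chambolle--Dossal rule with $\alpha=3$, where $t_k=\frac{k+1}2$, and the Nesterov rule the two \emph{critical rules}. The question, posed in \cite{BFN}, is whether the summability persists: for each critical rule and each of (S1), (S2), does the property hold for all $\mathcal H$, $f$, $s\in(0,1/L]$, $x_0$ and $x_1$?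

The threshold $\alpha=3$ is visible in the numbers
\[
\rho_k=t_k^2-t_{k+1}(t_{k+1}-1).
\]
The method has an energy that decreases at step $k$ by at least $\rho_k(f(x_k)-f_\star)$ (Lemma~\ref{lem:E}), so $\sum_k\rho_k(f(x_k)-f_\star)<\infty$ when all $\rho_k\ge0$. For the Chambolle--Dossal rule $t_{k+1}=t_k+\frac1{\alpha-1}$, which gives $\rho_k=\frac{\alpha-3}{\alpha-1}t_k+\frac{\alpha-2}{(\alpha-1)^2}$. For $\alpha>3$ the weight $\rho_k$ is comparable to $t_{k+1}$, and (S1) follows. For $\alpha=3$ it is the constant $\frac14$, and for the Nesterov rule it is $0$, so this argument gives nothing. On the other hand very little is missing. Since $t_k$ is of order $k$, the rate $O(1/k^2)$ already makes the terms in (S1) of order $1/k$, and only a logarithm has to be gained. The first test cases do gain it: (S1) and (S2) hold for every convex quadratic with a minimizer (Theorem~\ref{thm:crit}) and for each of the one-dimensional functions from which we shall build our example (Remark~\ref{rem:single}). One might therefore guess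 that the answer is yes. It is no in all four cases.

Throughout, we write $F=f-f_\star$, $v_k=x_k-x_{k-1}$ and
\[
S_K=\sum_{k=1}^Kt_{k+1}F(x_k),\qquad V_K=\frac1s\sum_{k=1}^Kt_k\|v_k\|^2,
\]
with $S_0=V_0=0$; the full sums are $S_\infty,V_\infty\in[0,\infty]$. Recall that a $G_\delta$ set is a countable intersection of open sets.

\begin{theorem}[counterexample]\label{thm:main}
For every $L>0$ there are a convex $L$-smooth function $f:\ell^2\to\mathbb R$ with $\operatorname{argmin}f=\{0\}$ and a point $a\in\ell^2$ such that, for either critical rule, every $s\in(0,1/L]$ and $x_0=x_1=a$,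
\[
\sum_{k\ge1}t_{k+1}\bigl(f(x_k)-f_\star\bigr)=+\infty\qquad\text{and}\qquad\sum_{k\ge1}t_k\|x_k-x_{k-1}\|^2=+\infty .
\]
Moreover, for each critical rule and each $s$, the set of $(x_0,x_1)$ for which \textup{(S1)} fails, and likewise the set for which \textup{(S2)} fails, is a dense $G_\delta$ in $\ell^2\times\ell^2$. Such counterexamples exist in every infinite-dimensional $\mathcal H$.
\end{theorem}

It is no accident that one example refutes both properties.

\begin{theorem}[equivalence]\label{thm:equiv}
For either critical rule and all $\mathcal H,f,s,x_0,x_1$, property \textup{(S1)} holds if and only if \textup{(S2)} holds. If they hold, then $t_k^2\bigl(F(x_k)+\frac1{2s}\|v_k\|^2\bigr)\to0$, so $f(x_k)-f_\star=o(1/k^2)$.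
\end{theorem}

The next theorem says how fast the partial sums can grow. Its numerical constants are not optimized.

\begin{theorem}[sharp logarithmic growth]\label{thm:log}
Let either critical rule be used.
\begin{enumerate}
\item[(i)] Let $x_\star\in\operatorname{argmin}f$ and $E_1=F(x_1)+\frac1{2s}\|x_1-x_\star\|^2$. Then $E_1\le\frac1s\|x_1-x_\star\|^2$, and for all $K\ge1$,
\[
S_K\le4E_1\log(K+1),\qquad|S_K-V_K|\le58E_1+\tfrac1s\|v_1\|^2 .
\]
\item[(ii)] For every integer $K\ge\max(1,\frac1{20sL})$ there is a convex $L$-smooth $f:\mathbb R\to\mathbb R$ with minimizer $0$ such that $x_0=x_1=1$ gives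
\[
\min(S_K,V_K)\ge\tfrac1s\bigl(\tfrac1{64}\log(20K)-27\bigr).
\]
In particular, already in dimension one there is no bound $S_\infty\le C\|x_1-x_\star\|^2/s$ with $C$ independent of $f$.
\item[(iii)] If $\psi(K)>0$ and $\psi(K)=o(\log K)$, then $f$ and $a$ in Theorem~\ref{thm:main} can be chosen so that also $\limsup_KS_K/\psi(K)=\limsup_KV_K/\psi(K)=\infty$ for either critical rule and every $s\in(0,1/L]$.
\end{enumerate}
\end{theorem}

\begin{theorem}[a sufficient condition]\label{thm:crit}
Suppose that for some $x_\star\in\operatorname{argmin}f$, $\gamma>1$ and $K_0$ one has $\langle\nabla f(y_k),y_k-x_\star\rangle\ge\gamma F(y_k)$ for all $k\ge K_0$. Then \textup{(S1)}, \textup{(S2)} and $F(x_k)=o(1/k^2)$ hold under either critical rule. For example, they hold for convex quadratics with a minimizer, with $\gamma=2$.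
\end{theorem}

With $\gamma=1$ the hypothesis of Theorem~\ref{thm:crit} is just the convexity inequality, so by Theorem~\ref{thm:main} the condition $\gamma>1$ cannot be relaxed to $\gamma\ge1$. It also says where to look for a counterexample: among functions for which $\langle\nabla f(y),y-x_\star\rangle$ is almost equal to $F(y)$, such as a slightly smoothed absolute value.

The proofs are self-contained and do not use the known results quoted above. Section~\ref{sec:id} contains two exact identities, which give Theorems~\ref{thm:equiv}, \ref{thm:log}(i) and~\ref{thm:crit}. Section~\ref{sec:ex} runs the method by hand on a smoothed absolute value, Section~\ref{sec:block} turns this into a logarithmic lower bound in dimension one, and Section~\ref{sec:sum} adds up infinitely many such blocks. Section~\ref{sec:scope} concerns the rate $o(1/k^2)$.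

\section{Two energy identities}\label{sec:id}

\subsection*{Preliminaries}
Under a critical rule $\rho_k$ is a constant $\rho$, equal to $\frac14$ or $0$. The relation $t_{k+1}(t_{k+1}-1)=t_k^2-\rho$ reads $t_{k+1}=\frac12+\sqrt{t_k^2+\frac14-\rho}$, and the square root lies between $t_k$ and $t_k+\frac12$. Hence $t_k+\frac12\le t_{k+1}\le t_k+1$, and since $t_1=1$,
\begin{equation}\label{eq:t}
\tfrac{k+1}2\le t_k\le k,\qquad t_k\le t_{k+1}\le2t_k,\qquad t_{k+1}\le3(t_{k+1}-1)\qquad(k\ge1);
\end{equation}
the last inequality is equivalent to $t_{k+1}\ge\frac32$.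

The Bregman distance $D(u,y)=f(u)-f(y)-\langle\nabla f(y),u-y\rangle$ measures how far $f(u)$ lies above the linearization of $f$ at $y$. It satisfies
\begin{equation}\label{eq:D}
0\le D(u,y)\le\tfrac L2\|u-y\|^2 .
\end{equation}
The left inequality is convexity. The right one is the descent lemma; it follows from $D(u,y)=\int_0^1\langle\nabla f(y+\tau(u-y))-\nabla f(y),u-y\rangle\,d\tau$ and the Lipschitz bound. Put $g_k=\nabla f(y_k)$ and
\[
A_k=f(y_k)-f(x_{k+1})-\tfrac s2\|g_k\|^2=\tfrac s2\|g_k\|^2-D(x_{k+1},y_k),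
\]
the amount by which the gradient step decreases $f$ beyond the guaranteed $\frac s2\|g_k\|^2$. By \eqref{eq:D}, $0\le D(x_{k+1},y_k)\le\frac{Ls^2}2\|g_k\|^2$, and $sL\le1$ gives
\begin{equation}\label{eq:A}
0\le A_k\le\tfrac s2\|g_k\|^2 .
\end{equation}

\subsection*{The energy}
The recursion \eqref{eq:method} is of second order, but one combination of position and velocity moves by a pure gradient step, namely
\[
z_k=x_{k-1}+t_kv_k=x_k+(t_k-1)v_k .
\]
Since $t_1=1$ we have $z_1=y_1=x_1$; thus $x_0$ has no influence on the later iterates and enters only through $v_1$. Fix $x_\star\in\operatorname{argmin}f$ and put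
\[
E_k=t_k^2F(x_k)+\tfrac1{2s}\|z_k-x_\star\|^2 .
\]
The inequality $E_{k+1}\le E_k$ suffices for the rate $O(1/k^2)$. A counterexample requires an upper bound for the energy lost, so we record the loss exactly.

\begin{lemma}\label{lem:E}
For any sequence $(t_k)$ with $t_1=1$ and $t_k\ge1$, and all $k\ge1$,
\[
E_k-E_{k+1}=t_{k+1}^2A_k+t_{k+1}(t_{k+1}-1)D(x_k,y_k)+t_{k+1}D(x_\star,y_k)+\rho_kF(x_k).
\]
\end{lemma}

\begin{proof}
Write $t=t_{k+1}$, $y=y_k$, $g=g_k$. From $ty=tx_k+(t_k-1)v_k=(t-1)x_k+z_k$ we get $z_k=ty-(t-1)x_k=y+(t-1)(y-x_k)$, and $z_{k+1}=x_k+t(x_{k+1}-x_k)=t(y-sg)-(t-1)x_k=z_k-stg$. Expanding the square,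
\[
\tfrac1{2s}\|z_{k+1}-x_\star\|^2-\tfrac1{2s}\|z_k-x_\star\|^2=-t(t-1)\langle g,y-x_k\rangle-t\langle g,y-x_\star\rangle+\tfrac s2t^2\|g\|^2 .
\]
On the other hand, by the definitions of $A_k$ and $D$,
\begin{align*}
-t^2A_k&=t^2F(x_{k+1})-t^2F(y)+\tfrac s2t^2\|g\|^2,\\
-t(t-1)D(x_k,y)&=-t(t-1)F(x_k)+t(t-1)F(y)-t(t-1)\langle g,y-x_k\rangle,\\
-tD(x_\star,y)&=tF(y)-t\langle g,y-x_\star\rangle .
\end{align*}
Add these three lines and $-\rho_kF(x_k)$. The coefficient of $F(y)$ is $-t^2+t(t-1)+t=0$, that of $F(x_k)$ is $-t(t-1)-\rho_k=-t_k^2$, and the terms containing $g$ are those of the first display. The total is $E_{k+1}-E_k$.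
\end{proof}

From now on a critical rule is used. All four losses in Lemma~\ref{lem:E} are then nonnegative: the first because $s\le1/L$, the second and third by convexity, the fourth because $\rho\ge0$.

\begin{lemma}\label{lem:apriori}
Let $R=\sqrt{2sE_1}$. Then
\begin{equation}\label{eq:loss}
\sum_{k\ge1}\bigl[t_{k+1}^2A_k+t_{k+1}(t_{k+1}-1)D(x_k,y_k)+t_{k+1}D(x_\star,y_k)+\rho F(x_k)\bigr]\le E_1,
\end{equation}
\begin{equation}\label{eq:pos}
t_k^2F(x_k)\le E_1,\qquad\|x_k-x_\star\|\le R,\qquad(t_k-1)\|v_k\|\le2R\qquad(k\ge1),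
\end{equation}
and $t_k\|v_k\|\le6R$ for $k\ge2$.
\end{lemma}

\begin{proof}
Summing Lemma~\ref{lem:E} gives \eqref{eq:loss} and $E_k\le E_1$, hence $t_k^2F(x_k)\le E_1$ and $\|z_k-x_\star\|\le R$. Since $x_1=z_1$ and $x_k=(1-\frac1{t_k})x_{k-1}+\frac1{t_k}z_k$ is a convex combination, induction gives $\|x_k-x_\star\|\le R$. Then $(t_k-1)\|v_k\|=\|z_k-x_k\|\le2R$, and $t_k\le3(t_k-1)$ for $k\ge2$ by \eqref{eq:t}.
\end{proof}

\subsection*{Comparing the two series}
The energy $E_k$ mixes position and velocity inside $z_k$, so it does not see the series in (S2) directly. The sum of a potential and a kinetic term,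
\[
W_k=F(x_k)+\tfrac1{2s}\|v_k\|^2,
\]
does: in the increments of $t_k^2W_k$ the terms of $S_K$ and $V_K$ appear with opposite signs.

\begin{lemma}\label{lem:W}
For all $k\ge1$,
\[
t_{k+1}^2W_{k+1}-t_k^2W_k=(t_{k+1}-\rho)F(x_k)-\tfrac{2t_k-1}{2s}\|v_k\|^2-t_{k+1}^2\bigl(A_k+D(x_k,y_k)\bigr).
\]
\end{lemma}

\begin{proof}
Let $w=y_k-x_k$, so that $t_{k+1}w=(t_k-1)v_k$ and $v_{k+1}=w-sg_k$. Add the three identities
\begin{align*}
\tfrac1{2s}\|v_{k+1}\|^2&=\tfrac1{2s}\|w\|^2-\langle g_k,w\rangle+\tfrac s2\|g_k\|^2,\\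
F(x_{k+1})&=F(y_k)-A_k-\tfrac s2\|g_k\|^2,\\
F(y_k)&=F(x_k)-D(x_k,y_k)+\langle g_k,w\rangle
\end{align*}
to obtain $W_{k+1}=F(x_k)+\frac1{2s}\|w\|^2-A_k-D(x_k,y_k)$. Multiply by $t_{k+1}^2=t_k^2+t_{k+1}-\rho$ and use $t_{k+1}^2\|w\|^2=(t_k-1)^2\|v_k\|^2=t_k^2\|v_k\|^2-(2t_k-1)\|v_k\|^2$.
\end{proof}

\begin{lemma}\label{lem:SV}
For all $K\ge0$, $|S_K-V_K|\le58E_1+\frac1s\|v_1\|^2$.
\end{lemma}

\begin{proof}
For $K=0$ the left side is $0$. Let $K\ge1$ and put $\Lambda_K=\sum_{k\le K}\bigl[t_{k+1}^2(A_k+D(x_k,y_k))+\rho F(x_k)\bigr]$. By the last inequality in \eqref{eq:t} and by \eqref{eq:loss},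
\begin{equation}\label{eq:Lambda}
0\le\Lambda_K\le3E_1 .
\end{equation}
Summing Lemma~\ref{lem:W} over $k=1,\dots,K$ gives
\[
S_K-V_K=t_{K+1}^2W_{K+1}+\Lambda_K-W_1-\tfrac1{2s}\sum_{k\le K}\|v_k\|^2 .
\]
By Lemma~\ref{lem:apriori}, $t_{K+1}^2W_{K+1}\le E_1+\frac{36R^2}{2s}=37E_1$, so $S_K-V_K\le40E_1$. For the lower bound, $W_1\le E_1+\frac1{2s}\|v_1\|^2$, and
\[
\tfrac1{2s}\sum_{k\ge2}\|v_k\|^2\le36E_1\sum_{k\ge2}\frac1{t_k^2}\le36E_1\sum_{k\ge2}\frac4{(k+1)^2}=144\Bigl(\frac{\pi^2}6-\frac54\Bigr)E_1\le57E_1 .
\]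
Together with the term $k=1$ of the sum this gives $S_K-V_K\ge-58E_1-\frac1s\|v_1\|^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Both series have nonnegative terms and their partial sums $S_K$, $V_K$ differ by a bounded amount, so (S1) and (S2) are equivalent. Suppose that they hold. The three terms on the right in Lemma~\ref{lem:W} are absolutely summable, by (S1), (S2) and \eqref{eq:Lambda} respectively, so $t_k^2W_k$ has a limit $\ell\ge0$. If $\ell>0$, then $t_kW_k\ge\frac\ell{2t_k}\ge\frac\ell{2k}$ for large $k$, which contradicts $\sum_kt_kW_k\le S_\infty+\frac12V_\infty<\infty$. So $\ell=0$, and $t_k\ge\frac{k+1}2$ gives $F(x_k)=o(1/k^2)$.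
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:log}\textup{(i)}]
Since $\nabla f(x_\star)=0$, \eqref{eq:D} gives $F(x_1)\le\frac L2\|x_1-x_\star\|^2\le\frac1{2s}\|x_1-x_\star\|^2$, which is the bound for $E_1$. By \eqref{eq:pos} and \eqref{eq:t},
\[
S_K\le E_1\sum_{k\le K}\frac{t_{k+1}}{t_k^2}\le2E_1\sum_{k\le K}\frac1{t_k}\le4E_1\sum_{k\le K}\frac1{k+1}\le4E_1\log(K+1).
\]
The last claim is Lemma~\ref{lem:SV}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
The third loss takes over the role that $\rho_kF(x_k)$ plays for $\alpha>3$. For $k\ge K_0$,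
\[
D(x_\star,y_k)=\langle g_k,y_k-x_\star\rangle-F(y_k)\ge(\gamma-1)F(y_k),
\]
so \eqref{eq:loss} gives $\sum_kt_{k+1}F(y_k)<\infty$. Since $F(x_{k+1})\le F(y_k)$ by \eqref{eq:A} and $t_{k+2}\le2t_{k+1}$, property (S1) follows, and Theorem~\ref{thm:equiv} gives the rest. If $f$ is a convex quadratic with Hessian $Q$ and minimizer $x_\star$, then $\nabla f(y)=Q(y-x_\star)$ and $F(y)=\frac12\langle Q(y-x_\star),y-x_\star\rangle$, so the hypothesis holds with $\gamma=2$.
\end{proof}

\section{The smoothed absolute value, by hand}\label{sec:ex}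

In this section and the next, $\mathcal H=\mathbb R$, $s=1$, $x_0=x_1=1$, and the objective $\varphi$ has minimizer $x_\star=0$ and minimum value $0$.

What makes $S_K+V_K$ large? From $z_k=x_k+(t_k-1)v_k$ and $\frac12(p+q)^2\le p^2+q^2$ we get
\begin{equation}\label{eq:mech}
E_k\le t_k^2\varphi(x_k)+t_k^2v_k^2+x_k^2 .
\end{equation}
So if $x_k$ is already close to the minimizer while $E_k$ is still bounded below by a constant, then $t_k\varphi(x_k)+t_kv_k^2\ge c/t_k\ge c/k$. If this happens for all $k$ in a window $M<k\le K$, then $S_K+V_K\ge c\log\frac{K+1}{M+1}$. The task is to find functions for which the point reaches the minimizer long before the energy is spent.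

The loss $t_{k+1}D(0,y_k)$ vanishes for $|x|$, because $y\operatorname{sign}(y)-|y|=0$. This function is not smooth, so for $\delta>0$ we put
\[
h_\delta(x)=\frac{x^2}{2\delta}\quad\text{if }|x|\le\delta,\qquad h_\delta(x)=|x|-\frac\delta2\quad\text{if }|x|\ge\delta .
\]
Its derivative equals $x/\delta$ on $[-\delta,\delta]$ and $\operatorname{sign}(x)$ outside. It is continuous, nondecreasing, bounded by $1$ and $\frac1\delta$-Lipschitz, so $h_\delta$ is convex and $\frac1\delta$-smooth. Moreover
\begin{equation}\label{eq:h}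
|x|-\tfrac\delta2\le h_\delta(x)\le|x|,\qquad0\le x\,h_\delta'(x)-h_\delta(x)\le\tfrac\delta2\qquad(x\in\mathbb R).
\end{equation}
Indeed, for $|x|\ge\delta$ we have $xh_\delta'(x)-h_\delta(x)=\frac\delta2$ and the first pair is the definition. For $|x|\le\delta$ we have $h_\delta(x)-|x|+\frac\delta2=\frac{(|x|-\delta)^2}{2\delta}\ge0$, $h_\delta(x)\le\frac12|x|$ and $xh_\delta'(x)-h_\delta(x)=\frac{x^2}{2\delta}\le\frac\delta2$. We take $\varphi=\kappa h_\delta$ with a slope $0<\kappa\le\delta$; then $\varphi$ is $\frac\kappa\delta$-smooth with $\frac\kappa\delta\le1$, so the step $s=1$ is admissible.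

\begin{example}[the first descent]\label{ex:descent}
Take $t_k=\frac{k+1}2$, so that $y_k=x_k+\frac{k-1}{k+2}v_k$. As long as $y_k\ge\delta$ the gradient is the constant $\kappa$, and $v_{k+1}=\frac{k-1}{k+2}v_k-\kappa$. This is solved by $v_k=-\frac\kappa4(k+2)$ for $k\ge2$, since $v_2=-\kappa$ and $-\frac\kappa4(k-1)-\kappa=-\frac\kappa4(k+3)$. Summation gives
\[
x_k=1-\tfrac\kappa8(k-1)(k+6),\qquad z_k=x_k+\tfrac{k-1}2v_k=1-\tfrac\kappa4(k-1)(k+4).
\]
Let $n$ be the largest integer with $1-\frac\kappa8(n-1)(n+6)\ge\delta$. The formulas hold for $k\le n$: if they hold up to some $k<n$, then $y_k=1-\frac\kappa8k(k+7)+\kappa\ge\delta$. During this descent $\varphi$ is affine along the path, so $D(x_k,y_k)=0$, $D(0,y_k)=\frac{\kappa\delta}2$ and $A_k=\frac{\kappa^2}2$ for $k<n$. Now let $\kappa,\delta\to0$. Then $\kappa n^2\to8$, $x_n\to0$ and $z_n\to-1$, and from $\frac12z_n^2\le E_n\le E_1\le\frac12+\kappa$ we get $E_n\to\frac12$. The point arrives at the kink after about $\sqrt{8/\kappa}$ steps with essentially all of its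 energy, which was stored in the position ($z_1=x_1=1$) and is now stored in the velocity ($t_nv_n\to-1$). Up to this time $S_n\le\kappa\sum_{k\le n}\frac{k+2}2=\frac\kappa4n(n+5)\to2$, so the sum is still bounded.
\end{example}

The example identifies the beginning of the window, $M\approx\kappa^{-1/2}$. Afterwards the bound $\varphi(x_k)\le E_1/t_k^2$ confines the point to $|x_k|\le E_1/(\kappa t_k^2)+\frac\delta2$, and the logarithm must be collected in this later phase. One expects the point to swing back and forth across the kink, and following it crossing by crossing would be unpleasant. This is not needed: it is enough to bound the four losses uniformly, wherever the point is.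

\section{The one-dimensional block}\label{sec:block}

\begin{lemma}[energy loss]\label{lem:blockloss}
Let $0<\kappa\le\delta\le\frac14$ and apply either critical rule to $\varphi=\kappa h_\delta$ with $s=1$ and $x_0=x_1=1$. Then $\frac12\le E_1\le\frac34$, and for all $n\ge1$,
\[
E_1-E_n\le\tfrac12n^3\kappa^2+\tfrac{4n\kappa}\delta+\tfrac12n^2\kappa\delta .
\]
\end{lemma}

\begin{proof}
We have $E_1=\frac12+\varphi(1)$ with $0\le\varphi(1)\le\kappa\le\frac14$. Hence $R^2=2E_1\le\frac32$ and $R\le\frac54$. Let $1\le k\le n-1$, so that $t_{k+1}\le n$. We bound the four terms in Lemma~\ref{lem:E}.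
\begin{itemize}
\item By \eqref{eq:A} and $|\varphi'|\le\kappa$, $t_{k+1}^2A_k\le\frac12n^2\kappa^2$.
\item By \eqref{eq:D} with constant $\frac\kappa\delta$, the identity $t_{k+1}(y_k-x_k)=(t_k-1)v_k$ and \eqref{eq:pos},
\[
t_{k+1}(t_{k+1}-1)D(x_k,y_k)\le\tfrac\kappa{2\delta}\,t_{k+1}^2(y_k-x_k)^2=\tfrac\kappa{2\delta}(t_k-1)^2v_k^2\le\tfrac\kappa{2\delta}\,4R^2\le\tfrac{3\kappa}\delta .
\]
\item By \eqref{eq:h}, $t_{k+1}D(0,y_k)=t_{k+1}\bigl(y_k\varphi'(y_k)-\varphi(y_k)\bigr)\le\frac12n\kappa\delta$.
\item By \eqref{eq:h} and \eqref{eq:pos}, $\rho\,\varphi(x_k)\le\frac14\kappa R\le\kappa\le\frac\kappa\delta$.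
\end{itemize}
Sum over the fewer than $n$ values of $k$.
\end{proof}

The fourth item is where criticality is used. For $\alpha>3$ this loss is comparable to the $k$-th term of $S_K$, so that $S_K$ cannot exceed a fixed multiple of $E_1$.

The lemma dictates the parameters. The first term stays small up to $n\approx\kappa^{-2/3}$. At that time the second term, the price of curvature at the kink, is of order $\kappa^{1/3}/\delta$, and the third, the price of not being exactly $|x|$, is of order $\delta/\kappa^{1/3}$. They pull $\delta$ in opposite directions, and both are bounded when $\theta=\delta\kappa^{-1/3}$ is of order one. The window then runs from $\kappa^{-1/2}$ to $\kappa^{-2/3}$, and the ratio $\kappa^{-1/6}$ of its ends is unbounded as $\kappa\to0$. We keep $\theta$ as a free parameter, because in Theorem~\ref{thm:main} the function is fixed before the step size is known, and a change of $s$ rescales $\kappa$ but not $\delta$.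

\begin{proposition}[block estimate]\label{prop:block}
Let $0<\kappa\le\delta\le\frac14$, $\theta=\delta\kappa^{-1/3}$, $b=\frac1{20}\min(\theta,\frac1\theta)$, $N=b\kappa^{-2/3}$ and $K=\lfloor N\rfloor$. Apply either critical rule to $\varphi=\kappa h_\delta$ with $s=1$ and $x_0=x_1=1$. Then
\[
\min(S_K,V_K)\ge\tfrac1{96}\log\tfrac1\kappa-\tfrac1{16}|\log\theta|-27 .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: the energy survives until time $N$.} For $1\le n\le N$ we have $n^3\kappa^2\le b^3$, $n\kappa/\delta\le b/\theta$ and $n^2\kappa\delta\le b^2\theta$. Each of $b$, $b/\theta$, $b\theta$ is at most $\frac1{20}$, so Lemma~\ref{lem:blockloss} gives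
\[
E_1-E_n\le\tfrac12b^3+\tfrac{4b}\theta+\tfrac12b\cdot b\theta\le\tfrac1{16000}+\tfrac15+\tfrac1{800}<\tfrac14,
\]
and therefore $E_n\ge\frac14$.

\emph{Step 2: summation over the window.} Let $M=\lfloor\kappa^{-1/2}\rfloor$. Since $\kappa\le1$, we have $\kappa^{-1/2}\le M+1\le2\kappa^{-1/2}$. We claim that
\begin{equation}\label{eq:window}
S_K+V_K\ge\tfrac18\log\bigl(\tfrac b2\kappa^{-1/6}\bigr)-9 .
\end{equation}
If $N<M+1$, then $b\kappa^{-2/3}<2\kappa^{-1/2}$, the logarithm is negative, and \eqref{eq:window} holds because its left side is nonnegative. Let $N\ge M+1$, so that $K\ge M+1$, and let $M<k\le K$. To use \eqref{eq:mech} we bound $x_k^2$. By \eqref{eq:h} and \eqref{eq:pos}, $|x_k|\le\frac{\varphi(x_k)}\kappa+\frac\delta2\le\frac3{4\kappa t_k^2}+\frac\delta2$, so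
\[
x_k^2\le\frac9{8\kappa^2t_k^4}+\frac{\delta^2}2\le\frac9{8\kappa^2t_k^4}+\frac18 .
\]
With Step 1 and \eqref{eq:mech} this gives $t_k^2\varphi(x_k)+t_k^2v_k^2\ge\frac18-\frac9{8\kappa^2t_k^4}$. The error term is not small at the beginning of the window, but it decays so fast that its total contribution is bounded. Dividing by $t_k$, summing, and using $t_k\le t_{k+1}$,
\[
S_K+V_K\ge\frac18\sum_{M<k\le K}\frac1{t_k}-\frac9{8\kappa^2}\sum_{k>M}\frac1{t_k^5}.
\]
Since $t_k\ge\frac{k+1}2$,
\[
\sum_{k>M}t_k^{-5}\le32\sum_{j\ge M+2}j^{-5}\le32\int_{M+1}^\infty\tau^{-5}\,d\tau=8(M+1)^{-4}\le8\kappa^2,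
\]
so the subtracted term is at most $9$. Since $t_k\le k$ and $K+1>N$,
\[
\sum_{M<k\le K}\frac1{t_k}\ge\int_{M+1}^{K+1}\frac{d\tau}\tau\ge\log\frac{b\kappa^{-2/3}}{2\kappa^{-1/2}}=\log\bigl(\tfrac b2\kappa^{-1/6}\bigr).
\]
This proves \eqref{eq:window}.

\emph{Step 3: separating the two sums.} Here $v_1=0$, so Lemma~\ref{lem:SV} gives $|S_K-V_K|\le58\cdot\frac34=43.5$. As $\log\frac b2=-\log40-|\log\theta|$,
\[
2\min(S_K,V_K)=S_K+V_K-|S_K-V_K|\ge\tfrac18\bigl[\tfrac16\log\tfrac1\kappa-\log40-|\log\theta|\bigr]-52.5 .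
\]
Halve this and use $\frac1{16}\log40+26.25<0.24+26.25<27$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:log}\textup{(ii)}]
Put $\kappa=(20K)^{-3/2}$ and $\delta=\kappa^{1/3}=(20K)^{-1/2}$, so that $\kappa\le\delta\le\frac14$, and let $f=\frac\kappa sh_\delta$. The Lipschitz constant of $f'$ is $\frac\kappa{s\delta}=\frac1{20Ks}\le L$. Since $sf'=\kappa h_\delta'$, the iterates for $f$ with step $s$ are those for $\kappa h_\delta$ with step $1$, and both $S_K$ and $V_K$ for $f$ are $\frac1s$ times those of the block. In Proposition~\ref{prop:block} we have $\theta=1$, $b=\frac1{20}$, $N=K$ and $\frac1{96}\log\frac1\kappa=\frac1{64}\log(20K)$. Finally $|x_1-x_\star|=1$ and $sS_\infty\ge sS_K$, which is unbounded over this family as $K\to\infty$.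
\end{proof}

\begin{remark}[no single block is a counterexample]\label{rem:single}
Let $f=c\,h_\eta$ on $\mathbb R$ with $c,\eta>0$, let $0<s\le\eta/c$, and let $x_0,x_1$ be arbitrary. By \eqref{eq:pos}, $f(x_k)\to0$. As $h_\eta$ is even, strictly increasing on $[0,\infty)$ and zero at $0$, this forces $x_k\to0$, and then $y_k\to0$ because $0\le\frac{t_k-1}{t_{k+1}}<1$. So eventually $|y_k|\le\eta$, where $yf'(y)=2f(y)$. By Theorem~\ref{thm:crit}, (S1) and (S2) hold and, by Theorem~\ref{thm:equiv}, $t_k^2f(x_k)\to0$.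
\end{remark}

\section{Direct sums of blocks}\label{sec:sum}

Each block has finite sums, but these sums are not uniformly bounded. A direct sum converts this into divergence. For a separable function the method acts on each coordinate independently, with the same sequence $(t_k)$. The rescaling $\varphi\mapsto a^2\varphi(\,\cdot/a)$ keeps the smoothness constant, moves the starting point from $1$ to $a$, and multiplies both sums by $a^2$. So it suffices to choose $a\in\ell^2$ and, in coordinate $i$, a block whose sums are at least of order $a_i^{-2}$; by Proposition~\ref{prop:block} this requires a slope that is exponentially small in $a_i^{-2}$.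

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $a_i=2^{-i}$ for $i\ge1$ and $a=(a_i)\in\ell^2$. Choose any numbers
\begin{equation}\label{eq:eps}
0<\varepsilon_i\le\min(1,L^{3/2})\,e^{-8\cdot4^i},
\end{equation}
and put
\[
\delta_i=\varepsilon_i^{1/3},\qquad f_i(\xi)=a_i^2\varepsilon_i\,h_{\delta_i}(\xi/a_i),\qquad f(x)=\sum_{i\ge1}f_i(x^{(i)}),
\]
where $x^{(i)}$ is the $i$-th coordinate of $x$.

\emph{Properties of $f$.} Each $f_i$ is convex, nonnegative and zero only at $0$, and $f_i'(\xi)=a_i\varepsilon_ih_{\delta_i}'(\xi/a_i)$ vanishes at $0$ and is Lipschitz with constant $\varepsilon_i/\delta_i=\varepsilon_i^{2/3}\le L$. By \eqref{eq:D}, $f_i(\xi)\le\frac L2\xi^2$. So $f$ is finite and convex on $\ell^2$, with $f_\star=0$ and $\operatorname{argmin}f=\{0\}$. Let $G(x)=(f_i'(x^{(i)}))_i$. From $|f_i'(\xi)-f_i'(\xi')|\le L|\xi-\xi'|$ and $G(0)=0$ we see that $G$ maps $\ell^2$ to $\ell^2$ and is $L$-Lipschitz. Summing \eqref{eq:D} for $f_i$ over $i$ gives $0\le f(x+d)-f(x)-\langle G(x),d\rangle\le\frac L2\|d\|^2$ for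 $x,d\in\ell^2$. Hence $f$ is differentiable with $\nabla f=G$, and $f$ is $L$-smooth.

\emph{Reduction to blocks.} Fix a critical rule and $s\in(0,1/L]$. Because $\nabla f=G$, the sequence $(x_k^{(i)})_k$ is the one generated by \eqref{eq:method} for $f_i$ from $x_0^{(i)},x_1^{(i)}$. Let $x_0=x_1=a$, put $\kappa_i=s\varepsilon_i$ and $\varphi_i=\kappa_ih_{\delta_i}$, and let $(u_k^{(i)})_k$ be generated by the same rule for $\varphi_i$ with step $1$ from $u_0^{(i)}=u_1^{(i)}=1$. The extrapolation step is linear, and the gradient step satisfies $a_i\eta-sf_i'(a_i\eta)=a_i(\eta-\varphi_i'(\eta))$. By induction $x_k^{(i)}=a_iu_k^{(i)}$. Also $f_i(a_iu)=\frac{a_i^2}s\varphi_i(u)$. Let $S_K^{(i)},V_K^{(i)}$ be the sums of the block $\varphi_i$. All terms are nonnegative, so the order of summation may be exchanged, and for $K\in\{0,1,2,\dots,\infty\}$,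
\begin{equation}\label{eq:decomp}
S_K=\frac1s\sum_{i\ge1}a_i^2S_K^{(i)},\qquad V_K=\frac1s\sum_{i\ge1}a_i^2V_K^{(i)} .
\end{equation}

\emph{Divergence.} Proposition~\ref{prop:block} applies to $\varphi_i$, since $\delta_i\le e^{-32/3}\le\frac14$ and $\kappa_i=s\varepsilon_i^{2/3}\delta_i\le sL\delta_i\le\delta_i$. The choice $\delta_i=\varepsilon_i^{1/3}$ makes $\theta=\delta_i\kappa_i^{-1/3}=s^{-1/3}$ independent of $i$. With $b_s=\frac1{20}\min(s^{1/3},s^{-1/3})$, $K_i=\lfloor b_s\kappa_i^{-2/3}\rfloor$ and $C_s=27+\frac1{48}|\log s|$ we obtain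
\begin{equation}\label{eq:blocki}
\min\bigl(S_{K_i}^{(i)},V_{K_i}^{(i)}\bigr)\ge\tfrac1{96}\log\tfrac1{\kappa_i}-C_s .
\end{equation}
By \eqref{eq:eps}, $\log\frac1{\kappa_i}\ge8\cdot4^i-|\log s|$. Multiplying \eqref{eq:blocki} by $a_i^2=4^{-i}$,
\begin{equation}\label{eq:twelfth}
\min\bigl(a_i^2S_\infty^{(i)},a_i^2V_\infty^{(i)}\bigr)\ge\tfrac1{12}-4^{-i}\bigl(C_s+\tfrac1{96}|\log s|\bigr).
\end{equation}
The right side tends to $\frac1{12}$, so both series in \eqref{eq:decomp} diverge for $K=\infty$. The step size enters only through the constant in \eqref{eq:twelfth}, which is why one $f$ serves for all $s$.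

\emph{Genericity.} Fix the rule and $s$. By Theorem~\ref{thm:equiv} the set where (S1) fails and the set where (S2) fails are the same set $B=\{S_\infty=\infty\}$. Each $x_k$ depends continuously on $(x_0,x_1)$, hence so does each $S_K$, and $\{S_\infty>m\}=\bigcup_K\{S_K>m\}$ is open. Thus $B=\bigcap_{m\ge1}\{S_\infty>m\}$ is a $G_\delta$. If $x_0^{(i)}=x_1^{(i)}=a_i$ for all $i>n$, then the coordinates $i>n$ evolve as above and contribute $\frac1s\sum_{i>n}a_i^2S_\infty^{(i)}=\infty$ by \eqref{eq:twelfth}, while the others contribute a nonnegative amount; so $(x_0,x_1)\in B$. Given any pair in $\ell^2\times\ell^2$, replacing its coordinates $i>n$ by $a_i$ produces such a pair, and the change tends to $0$ in norm as $n\to\infty$. Hence $B$ is dense.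

\emph{Arbitrary infinite-dimensional $\mathcal H$.} The closed span of an orthonormal sequence is a subspace isometric to $\ell^2$; identify the two, and let $P$ be the orthogonal projection onto it. The function $f\circ P$ is convex, has the $L$-Lipschitz gradient $x\mapsto\nabla f(Px)$ with values in the subspace, and attains its minimum $0$. Started at $x_0=x_1=a$, the iterates stay in the subspace and coincide with those above.
\end{proof}

Condition \eqref{eq:eps} is only an upper bound on $\varepsilon_i$. Taking the $\varepsilon_i$ smaller lets a single coordinate dominate at time $K_i$, which gives the almost logarithmic growth.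

\begin{proof}[Proof of Theorem~\ref{thm:log}\textup{(iii)}]
Since $\psi(K)=o(\log K)$, for each $i$ there is $m_i$ with $\psi(K)\le a_i^3\log K$ for all $K\ge m_i$. Choose $\varepsilon_i$ satisfying \eqref{eq:eps} and $\varepsilon_i^{-1/2}\ge m_i$; this choice depends neither on $s$ nor on the rule. Now fix $s$ and the rule. Since $K_i\ge b_ss^{-2/3}\varepsilon_i^{-2/3}-1$ and $\varepsilon_i\to0$, we have $K_i\ge\varepsilon_i^{-1/2}\ge m_i$ for large $i$, and $K_i\to\infty$. Since $b_s\le1$, also $K_i\le\kappa_i^{-2/3}$, that is, $\log\frac1{\kappa_i}\ge\frac32\log K_i$. Keeping only the $i$-th term in \eqref{eq:decomp} and using \eqref{eq:blocki}, both $S_{K_i}$ and $V_{K_i}$ are at least $\frac{a_i^2}s\bigl(\frac1{64}\log K_i-C_s\bigr)$, which is positive for large $i$. Dividing by $\psi(K_i)\le a_i^3\log K_i$,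
\[
\min\Bigl(\frac{S_{K_i}}{\psi(K_i)},\frac{V_{K_i}}{\psi(K_i)}\Bigr)\ge\frac1{sa_i}\Bigl(\frac1{64}-\frac{C_s}{\log K_i}\Bigr)\to\infty .\qedhere
\]
\end{proof}

\section{The rate $o(1/k^2)$ and finite dimension}\label{sec:scope}

By Theorem~\ref{thm:equiv}, summability implies the rate $o(1/k^2)$. The counterexample shows that the converse fails.

\begin{proposition}\label{prop:littleo}
Let $f$ and $a$ be as constructed in Section~\ref{sec:sum}. For either critical rule, every $s\in(0,1/L]$ and $x_0=x_1=a$, one has $f(x_k)=o(1/k^2)$. Thus $f(x_k)-f_\star=o(1/k^2)$ does not imply \textup{(S1)}.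
\end{proposition}

\begin{proof}
We have $t_k^2f(x_k)=\sum_it_k^2f_i(x_k^{(i)})=\frac1s\sum_ia_i^2\,t_k^2\varphi_i(u_k^{(i)})$. For each $i$ the $i$-th term tends to $0$ as $k\to\infty$, by Remark~\ref{rem:single} applied to $\varphi_i$ with step $1$. By \eqref{eq:pos} and Lemma~\ref{lem:blockloss} it is at most $\frac3{4s}a_i^2$ for all $k$, which is summable in $i$. Dominated convergence for series gives $t_k^2f(x_k)\to0$.
\end{proof}

So Theorem~\ref{thm:main} says nothing against the rate itself, and we do not settle whether $f(x_k)-f_\star=o(1/k^2)$ holds in general under the critical rules. The construction also uses infinitely many coordinates in an essential way: by Remark~\ref{rem:single}, a sum of finitely many blocks satisfies (S1) and (S2). In finite dimension we prove only the failure of any uniform bound, Theorem~\ref{thm:log}(ii), and the sufficient condition of Theorem~\ref{thm:crit}.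

\begin{thebibliography}{9}
\bibitem{BFN}
Radu Ioan Bot, Jalal Fadili, Dang-Khoa Nguyen,
\emph{The Iterates of Nesterov's Accelerated Algorithm Converge in The Critical Regimes},
arXiv:2510.22715 (2025).
\end{thebibliography}
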